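
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Almost all binary sequences are determined by their autocorrelation, up to negation and reversal}


\begin{abstract}
A binary sequence is called equivocal if some other binary sequence, not obtained from it by negation and reversal, has the same aperiodic autocorrelation function. We prove that the number $N_\ell$ of equivocal sequences of length $\ell$ satisfies $N_\ell\le 2^{3\ell/4+O(\ell/\log\ell)}$, so that the fraction $N_\ell/2^\ell$ tends to $0$ exponentially fast. The proof splits an equivocal sequence into four nonzero pieces with disjoint supports and counts first the possible supports, then the possible signs. We also characterize equivocal sequences by such splittings, and determine whether $N_\ell=0$ for every length except certain primes and doubles of primes.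
\end{abstract}

\section{Introduction}

A \emph{binary sequence} of length $\ell\ge1$ is a tuple $f=(f_0,\dots,f_{\ell-1})\in\{+1,-1\}^\ell$. Its \emph{aperiodic autocorrelation function} is
\[
C_f(s)=\sum_j f_{j+s}f_j\qquad(s\in\mathbb Z),
\]
where terms with an index outside $\{0,\dots,\ell-1\}$ are $0$; it measures how much $f$ resembles its own translate by $s$. Two sequences with the same autocorrelation function are \emph{equicorrelational}; they have the same length, because $C_f(0)=\ell$.

Does $C_f$ determine $f$? Not quite: with $\widetilde f=(f_{\ell-1},\dots,f_1,f_0)$ the reversal of $f$, the sequences $f,-f,\widetilde f,-\widetilde f$ are always equicorrelational. We call $f$ \emph{equivocal} if it is equicorrelational with some binary sequence $g\notin\{f,-f,\widetilde f,-\widetilde f\}$, and we call such a $g$ a \emph{nontrivial partner} of $f$. Let $N_\ell$ be the number of equivocal sequences of length $\ell$. Katz, Rahman and Ward \cite{KRW} ask whether $N_\ell/2^\ell\to0$ as $\ell\to\infty$. We show that it does.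

\subsection*{What to expect}

Identify $f$ with the polynomial $\sum_j f_jz^j\in\mathbb Z[z]$. For any polynomial $x$ let $x_j$ be its coefficient of $z^j$, let $\operatorname{supp}x=\{j:x_j\ne0\}$, and write $x^*(z)=x(1/z)$. If $x(0)\ne0$, let $\widetilde x=z^{\deg x}x^*$. This reversal is multiplicative, satisfies $\widetilde{\widetilde x}=x$, and agrees with the reversal of binary sequences defined above. We have
\begin{equation}\label{eq:autocorr}
f f^*=\sum_{s}C_f(s)z^s ,
\end{equation}
so $f$ and $g$ are equicorrelational if and only if $ff^*=gg^*$. If $f=ab$, then reversing the factor $b$ alone does not change $ff^*$, because $\widetilde b\,\widetilde b^{\,*}=bb^*$. We shall see (Lemma~\ref{lem:factor}) that every binary $g$ equicorrelational with $f$ arises in this way up to sign. So an equivocal $f$ has a factorization $f=ab$ in $\mathbb Z[z]$ such that reversing $b$ produces another polynomial all of whose coefficients are $\pm1$. Neither factor is $\pm1$, since otherwise $g$ would be $\pm f$ or $\pm\widetilde f$; in particular $f$ is reducible. That is a strong demand, and one guesses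 that few sequences meet it.

Turning the guess into a bound is less direct. The obvious tool, reduction modulo $2$, does not distinguish one sequence from another: every binary $f$ of length $\ell$ reduces to
\[
W=1+z+\dots+z^{\ell-1}\in\mathbb F_2[z].
\]
But this means that $ab$ and $a\widetilde b$ reduce to the \emph{same} polynomial, and from this we shall extract a rigid structure: $f$ is a sum of four polynomials with disjoint supports, each symmetric or antisymmetric under reversal. The supports are governed by a divisor $G$ of $W$ and two polynomials $p,q$ over $\mathbb F_2$. Here is a first count. There are few choices of $G$. The polynomials $p,q$ are palindromic with respect to $j\mapsto e-j$ and $j\mapsto d-j$, where $d+e=\ell-1$, so they have about $2^{e/2}\cdot2^{d/2}\approx2^{\ell/2}$ values. Given the supports, symmetry determines $f$ from half of its entries, which leaves about $2^{\ell/2}$ choices of signs. The product is about $2^\ell$, no better than the trivial bound. So we must save an exponential factor in at least one of the two counts. We save in both, and reduce each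 exponent $\ell/2$ to $3\ell/8$. The first saving already answers the question.

\subsection*{Results}

Let $T_\ell$ be the number of divisors of $W$ in $\mathbb F_2[z]$.

\begin{theorem}\label{thm:main}
For every $\ell\ge1$ we have $N_\ell\le 20\,T_\ell\,2^{7\ell/8}$, and for $\ell\ge4$
\[
\log_2T_\ell\le \frac{2\ell}{\log_2\ell}+2\sqrt\ell\,\log_2\log_2\ell .
\]
Hence $N_\ell/2^\ell\le2^{-\ell/8+O(\ell/\log\ell)}\to0$.
\end{theorem}

\begin{theorem}\label{thm:strong}
For every $\ell\ge1$ we have $N_\ell\le80\,T_\ell\,2^{3\ell/4}=2^{3\ell/4+O(\ell/\log\ell)}$.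
\end{theorem}

Call a polynomial $x$ \emph{$m$-palindromic} if $z^mx^*=x$, that is, $x_j=x_{m-j}$ for all $j$, and \emph{$m$-antipalindromic} if $z^mx^*=-x$. The structure behind the counts is an exact criterion.

\begin{theorem}\label{thm:char}
A binary sequence $f$ of length $\ell$ is equivocal if and only if $f=\alpha+\beta+\gamma+\delta$ with nonzero $\alpha,\beta,\gamma,\delta\in\mathbb Z[z]$ of pairwise disjoint supports such that $\alpha,\beta$ are $(\ell-1)$-palindromic, $\gamma,\delta$ are $(\ell-1)$-antipalindromic, and $\alpha\beta=\gamma\delta$.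
\end{theorem}

Finally, the same structure decides for most lengths whether equivocal sequences exist at all. We write $\langle-1,2\rangle$ for the subgroup of $(\mathbb Z/n)^\times$ generated by $-1$ and $2$.

\begin{theorem}\label{thm:lengths}
\begin{enumerate}
\item[(i)] If $\ell=uk$ with $u,k\ge3$, then $N_\ell\ge2(2^k-2^{k/2+1})>0$. In particular $N_\ell\ge2^{\ell/3+1}-2^{\ell/6+2}$ if $3\mid\ell$ and $\ell\ge9$.
\item[(ii)] $N_\ell=0$ if $\ell\in\{1,2,4,8\}$, or if $\ell=n$ or $\ell=2n$ with $n$ an odd prime such that $-1$ and $2$ generate $(\mathbb Z/n)^\times$.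
\end{enumerate}
The only lengths covered by neither part are $n$ and $2n$ with $n$ an odd prime such that $\langle-1,2\rangle\ne(\mathbb Z/n)^\times$.
\end{theorem}

For $n\in\{3,5,7,11,13\}$ the group is generated by $-1$ and $2$: modulo $3,5,11,13$ the element $2$ alone generates, and modulo $7$ it has order $3$ and does not have $-1$ among its powers. For $n=17$ we have $2^4\equiv-1$, so $\langle-1,2\rangle$ has only $8$ elements. Thus for $\ell\le16$ equivocal sequences exist exactly when $\ell\in\{9,12,15,16\}$, and $17$ is the smallest length not covered.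

Section~\ref{sec:nine} works out an example. Section~\ref{sec:structure} establishes the structure and proves Theorem~\ref{thm:char}. Sections~\ref{sec:supports}--\ref{sec:signs} contain the two counts and prove Theorems~\ref{thm:main} and~\ref{thm:strong}, and Section~\ref{sec:lengths} proves Theorem~\ref{thm:lengths}.

\section{Length nine, by hand}\label{sec:nine}

Let $c=1+z-z^2$, and put $a=c(z^3)=1+z^3-z^6$ and $b=c(z)=1+z-z^2$. Then
\[
f=ab=(1,1,-1,\;1,1,-1,\;-1,-1,1).
\]
With $b$ reversed we get $\widetilde b=-1+z+z^2$ and
\[
g=a\widetilde b=(-1,1,1,\;-1,1,1,\;1,-1,-1).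
\]
Both are binary, they satisfy
\[
ff^*=gg^*=(3-z^2-z^{-2})(3-z^6-z^{-6}),
\]
and $g$ is none of $\pm f,\pm\widetilde f$. So $f$ is equivocal.

Split each factor into its symmetric and antisymmetric parts:
\[
\frac{a+\widetilde a}2=z^3,\quad \frac{a-\widetilde a}2=1-z^6,\qquad \frac{b+\widetilde b}2=z,\quad \frac{b-\widetilde b}2=1-z^2 .
\]
These have integer coefficients because $a\equiv\widetilde a$ and $b\equiv\widetilde b$ modulo $2$. Multiplying out $f=(z^3+(1-z^6))(z+(1-z^2))$ gives four pieces
\[
z^4,\qquad z^3-z^5,\qquad z-z^7,\qquad 1-z^2-z^6+z^8,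
\]
whose supports $\{4\},\{3,5\},\{1,7\},\{0,2,6,8\}$ partition $\{0,\dots,8\}$. The first and last pieces are $8$-palindromic, the middle two are $8$-antipalindromic, and the product of the outer pieces equals the product of the inner ones. The general case is the same, and the disjointness of the supports, which may look accidental here, is forced.

\section{The four pieces of an equivocal sequence}\label{sec:structure}

\begin{lemma}\label{lem:factor}
If binary sequences $f,g$ are equicorrelational, then there are $a,b\in\mathbb Z[z]$ with $f=ab$ and $g=\pm a\widetilde b$. The constant and leading coefficients of $a$ and $b$ are $\pm1$.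
\end{lemma}

\begin{proof}
By \eqref{eq:autocorr} we have $ff^*=gg^*$. Let $a=\gcd(f,g)$ in $\mathbb Z[z]$, $f=ab$, $g=ac$, so $\gcd(b,c)=1$. Work in $\mathbb Z[z,z^{-1}]$, which is a unique factorization domain with units $\pm z^k$ and in which $b$ and $c$ are still coprime. Cancel $aa^*$ from $ff^*=gg^*$ to get $bb^*=cc^*$. Since $b$ is coprime to $c$, it divides $c^*$. Applying $z\mapsto1/z$, we see that $c^*$ is coprime to $b^*$, so $c^*$ divides $b$. Hence $c^*$ is a unit times $b$, that is, $c=\pm z^kb^*$ for some $k$. As $b(0)$ and $c(0)$ are nonzero, $k=\deg b$ and $c=\pm\widetilde b$. The last statement holds because the constant and leading coefficients of $ab=f$ are $\pm1$.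
\end{proof}

Now let $f$ be equivocal with nontrivial partner $g$. Replacing $g$ by $-g$, which is again a nontrivial partner, if necessary, we have
\begin{equation}\label{eq:fourproducts}
f=ab,\qquad g=a\widetilde b,\qquad \widetilde g=\widetilde a\,b,\qquad \widetilde f=\widetilde a\,\widetilde b .
\end{equation}
Let $e=\deg a$ and $d=\deg b$, so $d+e=\ell-1$. All four products reduce to $W$ modulo $2$, and $a,b$ are nonzero modulo $2$; cancellation in $\mathbb F_2[z]$ gives $a\equiv\widetilde a$ and $b\equiv\widetilde b$ modulo $2$. So $\frac{a\pm\widetilde a}2$ and $\frac{b\pm\widetilde b}2$ lie in $\mathbb Z[z]$.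

The constant terms of $a$ and $\widetilde a$ are $\pm1$. Therefore exactly one of $\frac{a\pm\widetilde a}2$ vanishes at $0$, and the other has constant term $\pm1$. Call the first $A_0$ and the second $A_1$; the index records the constant term modulo $2$. Define $B_0,B_1$ from $b$ in the same way. Then $a=A_0+A_1$, $b=B_0+B_1$, and
\begin{equation}\label{eq:Fik}
f=\sum_{i,k\in\{0,1\}}F_{ik},\qquad F_{ik}=A_iB_k,\qquad F_{00}F_{11}=F_{01}F_{10}.
\end{equation}
One of $A_0,A_1$ is $e$-palindromic and the other is $e$-antipalindromic, and likewise for $B_0,B_1$ with $d$. Sorting the pieces by constant term rather than by symmetry is what makes the recursions below triangular.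

\begin{proposition}\label{prop:structure}
Let $f$ be equivocal, with $F_{ik}=A_iB_k$ as above, and let $S_{ik}=\operatorname{supp}F_{ik}$.
\begin{enumerate}
\item[(1)] The coefficients of the $F_{ik}$ are $0$ or $\pm1$, and the sets $S_{00},S_{01},S_{10},S_{11}$ are pairwise disjoint with union $\{0,\dots,\ell-1\}$.
\item[(2)] None of the $F_{ik}$ is zero, and none reduces to zero modulo $2$.
\item[(3)] There is $\eta\in\{\pm1\}$ such that each $F_{ik}$ satisfies $z^{\ell-1}F_{ik}^*=(-1)^{i+k}\eta F_{ik}$. Consequently each $S_{ik}$ is invariant under $j\mapsto\ell-1-j$, and $f_{\ell-1-j}=\eta f_j$ for $j\in S_{00}\cup S_{11}$ and $f_{\ell-1-j}=-\eta f_j$ for $j\in S_{01}\cup S_{10}$.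
\end{enumerate}
\end{proposition}

\begin{proof}
(1) By \eqref{eq:fourproducts}, the $F_{ik}$ are, in some order, the four polynomials
\[
\tfrac14(a+\varepsilon\widetilde a)(b+\varepsilon'\widetilde b)=\tfrac14\bigl(f+\varepsilon'g+\varepsilon\widetilde g+\varepsilon\varepsilon'\widetilde f\,\bigr),\qquad \varepsilon,\varepsilon'\in\{\pm1\}.
\]
Fix $0\le j\le\ell-1$ and square the $j$-th coefficients. When we sum over $(\varepsilon,\varepsilon')$ the cross terms cancel, because each carries one of the factors $\varepsilon,\varepsilon',\varepsilon\varepsilon'$. The total is $\frac4{16}(f_j^2+g_j^2+\widetilde g_j^{\,2}+\widetilde f_j^{\,2})=1$. The summands are squares of integers, so exactly one of the four coefficients is nonzero, and it is $\pm1$. This is where we use that $f$ and $g$ are both binary.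

(2) If $a+\varepsilon\widetilde a=0$, then $\widetilde f=\widetilde a\,\widetilde b=-\varepsilon a\widetilde b=-\varepsilon g$. If $b+\varepsilon'\widetilde b=0$, then $g=a\widetilde b=-\varepsilon'ab=-\varepsilon'f$. Both are excluded because $g$ is a nontrivial partner. So $A_0,A_1,B_0,B_1$ are nonzero, and so are their products $F_{ik}$. By (1) the nonzero coefficients of $F_{ik}$ are odd.

(3) Let $z^eA_0^*=\eta_AA_0$ and $z^dB_0^*=\eta_BB_0$ with signs $\eta_A,\eta_B$; then $A_1,B_1$ carry the signs $-\eta_A,-\eta_B$. Hence $z^{\ell-1}F_{ik}^*=(-1)^{i+k}\eta F_{ik}$ with $\eta=\eta_A\eta_B$. Since $f_j$ is the $j$-th coefficient of $F_{ik}$ for $j\in S_{ik}$, the other claims follow.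
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
If $f$ is equivocal, let $\{\alpha,\beta\}=\{F_{00},F_{11}\}$ and $\{\gamma,\delta\}=\{F_{01},F_{10}\}$ if $\eta=1$, and the other way around if $\eta=-1$. Proposition~\ref{prop:structure} and \eqref{eq:Fik} give all the required properties.

Conversely, let $\alpha,\beta,\gamma,\delta$ be as in the theorem, and put $g=\alpha-\beta+\gamma-\delta$. As the supports are disjoint, each coefficient of $g$ is plus or minus that of $f$, so $g$ is a binary sequence of length $\ell$. By the symmetries, $\widetilde f=\alpha+\beta-\gamma-\delta$ and $\widetilde g=\alpha-\beta-\gamma+\delta$, so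
\[
f\widetilde f-g\widetilde g=\bigl[(\alpha+\beta)^2-(\gamma+\delta)^2\bigr]-\bigl[(\alpha-\beta)^2-(\gamma-\delta)^2\bigr]=4(\alpha\beta-\gamma\delta)=0 .
\]
Dividing by $z^{\ell-1}$ gives $ff^*=gg^*$. Moreover, $g=f$ means $\beta+\delta=0$, $g=-f$ means $\alpha+\gamma=0$, $g=\widetilde f$ means $\beta=\gamma$, and $g=-\widetilde f$ means $\alpha=\delta$. As the supports are disjoint, each of these would force two of the pieces to vanish. So $g$ is a nontrivial partner.
\end{proof}

\section{Counting the supports}\label{sec:supports}

We now keep of an equivocal sequence only what is visible modulo $2$. For $x\in\mathbb F_2[z]$, $x\ne0$, let $\operatorname{ord}x=\min\operatorname{supp}x$.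

\begin{definition}\label{def:admissible}
A triple $(G,p,q)$ of polynomials over $\mathbb F_2$ is \emph{admissible} (for the length $\ell$) if $G$ divides $W$ and the following hold, where $d=\deg G$, $H=W/G$, $e=\deg H$, $r=G+q$ and $s=H+p$.
\begin{enumerate}
\item[(M1)] $G$ is $d$-palindromic and $H$ is $e$-palindromic.
\item[(M2)] $p\ne0$ is $e$-palindromic with $p(0)=0$; $q\ne0$ is $d$-palindromic with $q(0)=0$.
\item[(M3)] The sets $S_{00}=\operatorname{supp}(pq)$, $S_{01}=\operatorname{supp}(pr)$, $S_{10}=\operatorname{supp}(sq)$, $S_{11}=\operatorname{supp}(sr)$ are pairwise disjoint.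
\end{enumerate}
We write $\mu=\operatorname{ord}p$ and $\nu=\operatorname{ord}q$.
\end{definition}

With the notation of Section~\ref{sec:structure}, let $G,H,p,s,q,r$ be the reductions modulo $2$ of $b,a,A_0,A_1,B_0,B_1$. Since the leading coefficients of $a,b$ are odd, $\deg G=d$ and $\deg H=e$; since $a\equiv\widetilde a$ and $b\equiv\widetilde b$ modulo $2$, (M1) holds. Palindromic and antipalindromic mean the same modulo $2$, so (M2) and (M3) follow from Proposition~\ref{prop:structure} and the choice of $A_0,B_0$. Thus $(G,p,q)$ is admissible. The sets $S_{ik}$ of (M3) are the supports of the $F_{ik}$, and they depend only on $(G,p,q)$. So every equivocal sequence yields an admissible triple and a sign $\eta$; if there are several possible choices of $g,a,b$, we fix one.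

Some immediate consequences of the definition:
\begin{itemize}
\item As $W(0)=1$, we have $G(0)=H(0)=1$, hence $r(0)=s(0)=1$.
\item As $p$ is $e$-palindromic, $\deg p=e-\mu$. Thus $1\le\mu\le\lfloor e/2\rfloor$, and likewise $1\le\nu\le\lfloor d/2\rfloor$. In particular $d,e\ge2$.
\item $(G,p,q)$ is admissible if and only if $(H,q,p)$ is. Passing from one to the other exchanges $(H,p,s,e,\mu)$ with $(G,q,r,d,\nu)$ and $S_{01}$ with $S_{10}$.
\end{itemize}

For given $G$ there are about $2^{(d+e)/2}$ pairs $(p,q)$ satisfying (M2), and we have to exploit (M3). Suppose that $G$ and $q$ are known, and $p$ is not. The set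
\[
D=\operatorname{supp}(qH)=\operatorname{supp}(pq+sq)=S_{00}\cup S_{10}
\]
is then known too, although $S_{00}$ and $S_{10}$ separately are not. By (M3), $D$ is disjoint from $S_{01}=\operatorname{supp}(rp)$, and it contains $S_{00}=\operatorname{supp}(qp)$:
\begin{equation}\label{eq:twoconditions}
(rp)_j=0\ \text{ for } j\in D,\qquad (qp)_j=0\ \text{ for } j\notin D.
\end{equation}
So at \emph{every} index $j$ we have one linear condition on $p$, with known coefficients. Since $r_0=1$ and $\operatorname{ord}q=\nu$, the condition at $j$ computes $p_j$ if $j\in D$, and $p_{j-\nu}$ if $j\notin D$ and $j\ge\nu$, from earlier coefficients.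

In the example of Section~\ref{sec:nine} we have $G=1+z+z^2$, $q=z$, $r=1+z^2$, $H=1+z^3+z^6$, so $D=\{1,4,7\}$ and $\nu=1$. The $6$-palindromic $p$ with $p_0=0$ is given by $p_1,p_2,p_3$. From $1\in D$ we get $0=(rp)_1=p_1$, and from $3\notin D$ we get $0=(qp)_3=p_2$. Hence $p=z^3$: only one of the seven nonzero candidates survives. In general, a coefficient can be computed twice while another is not computed at all, and we have to bound the number of the latter.

\begin{lemma}\label{lem:count}
For each divisor $G$ of $W$ and all $\mu,\nu\ge1$, the number of admissible triples $(G,p,q)$ with $\operatorname{ord}p=\mu$, $\operatorname{ord}q=\nu$ is at most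
\begin{equation}\label{eq:count}
2^{\frac38(\ell-1)+\frac12-\frac{\mu+\nu}2}.
\end{equation}
\end{lemma}

\begin{proof}
The bound is symmetric in $\mu$ and $\nu$. So by the symmetry between $(G,p,q)$ and $(H,q,p)$ we may assume $d\le e$; that is, we enumerate the shorter polynomial completely and save on the longer one. We may also assume $\mu\le\lfloor e/2\rfloor$ and $\nu\le\lfloor d/2\rfloor$, since otherwise there are no triples.

A $d$-palindromic $q$ with $\operatorname{ord}q=\nu$ is determined by $q_{\nu+1},\dots,q_{\lfloor d/2\rfloor}$, so there are $2^{\lfloor d/2\rfloor-\nu}$ of them. Fix $q$. Let $L=\lfloor e/2\rfloor+1$; the $e$-palindromic $p$ is determined by $p_0,\dots,p_{L-1}$. We use \eqref{eq:twoconditions} for $0\le j<L$. Let $0\le i<L$.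
\begin{itemize}
\item If $i\in D$, the condition at $i$ reads $p_i=\sum_{m\ge1}r_mp_{i-m}$.
\item If $i+\nu<L$ and $i+\nu\notin D$, the condition at $i+\nu$ reads $p_i=\sum_{m>\nu}q_mp_{i+\nu-m}$.
\end{itemize}
In both cases $p_i$ is determined by coefficients with smaller index. Thus $p$ is determined by its coefficients at the remaining indices
\[
F=\{i\in[0,L):\ i\notin D,\ \text{ and }\ (i+\nu\ge L\ \text{ or }\ i+\nu\in D)\}.
\]
As $p_i=0$ for $i<\mu$, it is enough to know them at $F\cap[\mu,L)$.

If $i\in F$ and $i+\nu<L$, then $i+\nu\in D$, so $i+\nu\notin F$. Hence among the integers of $[\mu,L)$ in a fixed residue class modulo $\nu$, no two consecutive ones lie in $F$. If there are $m$ such integers, at most $(m+1)/2$ of them lie in $F$. Summing over the $\nu$ classes gives $|F\cap[\mu,L)|\le\frac12(L-\mu+\nu)$.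

With $L\le\frac e2+1$, the number of pairs $(p,q)$ is at most
\[
2^{\lfloor d/2\rfloor-\nu+\frac12(L-\mu+\nu)}\le2^{\frac d2+\frac e4+\frac12-\frac{\mu+\nu}2},
\]
and $\frac d2+\frac e4=\frac{\ell-1}4+\frac d4\le\frac38(\ell-1)$ because $d\le\frac{\ell-1}2$.
\end{proof}

A large $\nu$ weakens the recursion by a factor $2^{\nu/2}$, but it also divides the number of polynomials $q$ by $2^\nu$. Together with the factor $2^{-\mu/2}$ that comes from $p_i=0$ for $i<\mu$, this leaves a net factor $2^{-(\mu+\nu)/2}$, and the sum over all orders converges.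

\section{The fraction tends to zero}

The bound \eqref{eq:count} is for a fixed divisor $G$ of $W$. It remains to see that $W$ has subexponentially many divisors.

\begin{lemma}\label{lem:divisors}
For $\ell\ge4$ we have $\log_2T_\ell\le\frac{2\ell}{\log_2\ell}+2\sqrt\ell\,\log_2\log_2\ell$.
\end{lemma}

\begin{proof}
Let $W=\prod_iP_i^{m_i}$ with distinct irreducible $P_i$, and let $0<\varepsilon\le1$. As $\ell-1=\sum_im_i\deg P_i$,
\[
T_\ell\,2^{-\varepsilon(\ell-1)}=\prod_i(m_i+1)2^{-\varepsilon m_i\deg P_i}.
\]
A factor with $\deg P_i\ge1/\varepsilon$ is at most $(m_i+1)2^{-m_i}\le1$. Any other factor is at most $(m_i+1)2^{-\varepsilon m_i}\le1+m_i2^{-\varepsilon m_i}\le1+\frac1\varepsilon\le\frac2\varepsilon$, where we used $y2^{-y}\le1$ for $y=\varepsilon m_i$. There are fewer than $2\cdot2^{1/\varepsilon}$ nonzero polynomials over $\mathbb F_2$ of degree less than $1/\varepsilon$. Hence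
\[
\log_2T_\ell\le\varepsilon\ell+2\cdot2^{1/\varepsilon}\log_2(2/\varepsilon),
\]
and $\varepsilon=2/\log_2\ell\le1$ gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $h=\lceil\ell/2\rceil\le\frac{\ell+1}2$. Given an admissible triple and $\eta$, the sets $S_{ik}$ are known, and by Proposition~\ref{prop:structure}(3) the sequence $f$ is determined by $f_0,\dots,f_{h-1}$. There are two values of $\eta$ and at most $T_\ell$ choices of $G$. With Lemma~\ref{lem:count} and $\sum_{k\ge1}2^{-k/2}=1+\sqrt2$,
\[
N_\ell\le2\cdot2^{(\ell+1)/2}\cdot T_\ell\cdot2^{\frac38(\ell-1)+\frac12}(1+\sqrt2)^2=2^{13/8}(3+2\sqrt2)\,T_\ell\,2^{7\ell/8}\le20\,T_\ell\,2^{7\ell/8}.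
\]
The bound for $T_\ell$ is Lemma~\ref{lem:divisors}. It gives $T_\ell=2^{O(\ell/\log\ell)}$, and the last statement follows.
\end{proof}

\section{Counting the signs}\label{sec:signs}

In the preceding proof we allowed arbitrary signs $f_0,\dots,f_{h-1}$ and never used $F_{00}F_{11}=F_{01}F_{10}$. For known supports this is a system of quadratic equations in the signs. It becomes linear when we compare two solutions modulo $4$.

\begin{lemma}\label{lem:signs}
At most $2^{\frac34h+\frac{\mu+\nu}4}$ equivocal sequences yield a given admissible triple $(G,p,q)$ and a given $\eta$, where $h=\lceil\ell/2\rceil$.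
\end{lemma}

\begin{proof}
Suppose there is such a sequence, and fix one, $f=\sum F_{ik}$. Let $f'=\sum F'_{ik}$ be any such sequence. Let $\theta_j\in\mathbb F_2$ be $1$ if $f_j\ne f'_j$ and $0$ otherwise. Since $\eta$ and the $S_{ik}$ are the same for both, $\theta_{\ell-1-j}=\theta_j$, so $f'$ is determined by $\theta_0,\dots,\theta_{h-1}$.

The polynomials $F_{ik}$ and $F'_{ik}$ have coefficients $\pm1$ on the same set $S_{ik}$ and $0$ elsewhere. So $F'_{ik}=F_{ik}+2X_{ik}$ with $X_{ik}\in\mathbb Z[z]$ and $X_{ik}\equiv\sum_{j\in S_{ik}}\theta_jz^j\pmod2$. Subtract $F_{00}F_{11}=F_{01}F_{10}$ from the corresponding identity for $f'$, reduce modulo $4$ and divide by $2$: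
\[
X_{00}F_{11}+X_{11}F_{00}+X_{01}F_{10}+X_{10}F_{01}\equiv0\pmod2 .
\]
(Signs do not matter modulo $2$.) The coefficient of $z^t$ is
\begin{equation}\label{eq:linear}
\sum_{i,k\in\{0,1\}}\ \sum_{j\in S_{ik},\ t-j\in S_{1-i,1-k}}\theta_j=0 .
\end{equation}
For $0\le t<h$ only indices $j\le t<h$ occur, so we have $h$ homogeneous linear equations in $\theta_0,\dots,\theta_{h-1}$.

To bound the rank from below, we ask in which equation $\theta_j$ first appears. Since $r(0)=s(0)=1$, we have $\min S_{ik}=(1-i)\mu+(1-k)\nu$. For $j\in S_{ik}$ put
\[
\tau_j=j+\min S_{1-i,1-k}=j+i\mu+k\nu .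
\]
Each $j$ lies in exactly one $S_{ik}$. So by \eqref{eq:linear}, $\theta_j$ has coefficient $0$ in the equations with $t<\tau_j$ and coefficient $1$ in the equation $t=\tau_j$. Let $V=\{\tau_j:0\le j<h\}\cap[0,h)$, and for each $t\in V$ choose one $j(t)\in[0,h)$ with $\tau_{j(t)}=t$. The equations $t\in V$ and the unknowns $\theta_{j(t)}$, $t\in V$, form a unitriangular submatrix, so the rank is at least $|V|$. On each of the four sets $S_{ik}$ the map $j\mapsto\tau_j$ is injective, so each value is taken at most four times. All $j$ with $0\le j<h-\mu-\nu$ satisfy $\tau_j<h$. Hence $|V|\ge\frac14(h-\mu-\nu)$, and there are at most $2^{h-|V|}\le2^{\frac34h+\frac{\mu+\nu}4}$ solutions.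
\end{proof}

In the example of Section~\ref{sec:nine}, where $\mu=3$, $\nu=1$ and $h=5$, we have $\tau_0=\tau_1=\tau_3=\tau_4=4$ and $\tau_2=6$: four unknowns, one from each $S_{ik}$, first appear in the same equation $\theta_0+\theta_1+\theta_3+\theta_4=0$, and the equations with $t<4$ are void. So a value of $\tau_j$ can indeed be taken four times.

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Since $h\le\frac{\ell+1}2$, we have $\frac34h\le\frac38\ell+\frac38$. Multiply the bounds of Lemmas~\ref{lem:count} and~\ref{lem:signs}, and sum over $\eta$, $G$, $\mu$ and $\nu$: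
\[
N_\ell\le2\,T_\ell\,2^{\frac38(\ell-1)+\frac12+\frac38\ell+\frac38}\Bigl(\sum_{k\ge1}2^{-k/4}\Bigr)^2=\frac{2\sqrt2}{(2^{1/4}-1)^2}\,T_\ell\,2^{3\ell/4}\le80\,T_\ell\,2^{3\ell/4}.
\]
The second form of the bound follows from Lemma~\ref{lem:divisors}.
\end{proof}

\section{Lengths with and without equivocal sequences}\label{sec:lengths}

\subsection*{A construction}

\begin{proof}[Proof of Theorem~\ref{thm:lengths}\textup{(i)}]
We generalize the example of length nine, now reversing the factor in $z^u$. Let $\ell=uk$ with $u,k\ge3$, and let
\[
c=1+z+\dots+z^{u-2}-z^{u-1}.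
\]
The constant terms of $c$ and $\widetilde c$ are $1$ and $-1$, and both have coefficient $1$ at $z$ because $u\ge3$; hence $\widetilde c\ne\pm c$. Let $b$ be a binary sequence of length $k$ with $\widetilde b\ne\pm b$. Then
\[
f=c(z)\,b(z^u),\qquad g=c(z)\,\widetilde b(z^u)
\]
are binary sequences of length $\ell$: they consist of $k$ blocks $\pm c$. Clearly $ff^*=gg^*$. We have $g\ne\pm f$ since $\widetilde b\ne\pm b$, and $g\ne\pm\widetilde f=\pm\widetilde c(z)\widetilde b(z^u)$ since $c\ne\pm\widetilde c$. So $f$ is equivocal. The same argument applies with $\widetilde c$ in place of $c$.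

For fixed $c$ the map $b\mapsto f$ is injective, and the sequences built from $c$ differ from those built from $\widetilde c$, because their first blocks are $\pm c$ and $\pm\widetilde c$ respectively. The number of $b$ with $\widetilde b=\pm b$ is $2\cdot2^{k/2}$ if $k$ is even. If $k$ is odd it is $2^{(k+1)/2}$, since the middle entry excludes $\widetilde b=-b$. In both cases it is at most $2^{k/2+1}$. Therefore $N_\ell\ge2(2^k-2^{k/2+1})$, which is positive for $k\ge3$. If $3\mid\ell$ and $\ell\ge9$, take $u=3$ and $k=\ell/3$.
\end{proof}

\subsection*{Lengths without equivocal sequences}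

We now prove part (ii) of Theorem~\ref{thm:lengths}. To prove that $N_\ell=0$ it is enough to show that there is no admissible triple. Recall that an admissible triple has $d,e\ge2$ and $d+e=\ell-1$, and that we may replace $(G,p,q)$ by $(H,q,p)$. So $N_\ell=0$ if $\ell\le4$; this settles $\ell=1,2,4$.

\begin{proof}[The case $\ell=8$]
Here $W=(1+z)^7$, since $(1+z)W=1+z^8=(1+z)^8$. So $G=(1+z)^d$, $H=(1+z)^e$, and by symmetry $(d,e)$ is $(2,5)$ or $(3,4)$.

Let $d=2$. The only choice for $q$ is $z$; so $r=1+z+z^2$, and $qH=z(1+z)(1+z^4)$ has support $D=\{1,2,5,6\}$. By \eqref{eq:twoconditions} and $p_0=0$, we have $0=(rp)_1=p_1$ and then $0=(rp)_2=p_2+p_1=p_2$. As $p$ is $5$-palindromic, $p=0$, a contradiction.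

Let $d=3$. The only choice for $q$ is $z+z^2$; so $r=1+z^3$, and $qH=(z+z^2)(1+z^4)$ again has support $\{1,2,5,6\}$. So $0=(rp)_1=p_1$ and $0=(rp)_2=p_2$. As $p$ is $4$-palindromic, $p=0$, a contradiction.
\end{proof}

For the remaining lengths let $n$ be an odd prime and $\Phi=1+z+\dots+z^{n-1}\in\mathbb F_2[z]$. As $n$ is odd, $1+z^n=(1+z)\Phi$ is squarefree, so $\Phi$ is squarefree and coprime to $1+z$; its roots in an algebraic closure of $\mathbb F_2$ are the primitive $n$-th roots of unity. The hypothesis on $n$ makes $\Phi$ behave like an irreducible polynomial, as long as only palindromic polynomials are considered.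

\begin{lemma}\label{lem:transitive}
Suppose $-1$ and $2$ generate $(\mathbb Z/n)^\times$, and let $x\in\mathbb F_2[z]$ be nonzero and $m$-palindromic for some $m$. Then all roots of $\Phi$ have the same multiplicity in $x$. In particular, if one irreducible factor of $\Phi$ divides $x$, then $\Phi$ divides $x$.
\end{lemma}

\begin{proof}
The multiplicities of $\zeta$ and $\zeta^2$ in $x$ agree because the Frobenius automorphism fixes the coefficients of $x$. The multiplicities of $\zeta$ and $\zeta^{-1}$ agree because $x=z^mx(1/z)$. By hypothesis the maps $\zeta\mapsto\zeta^2$ and $\zeta\mapsto\zeta^{-1}$ generate a transitive action on the primitive $n$-th roots of unity. The last statement follows because $\Phi$ is squarefree.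
\end{proof}

\begin{proof}[The cases $\ell=n$ and $\ell=2n$]
Let $\langle-1,2\rangle=(\mathbb Z/n)^\times$ and suppose that $(G,p,q)$ is admissible. Recall that $G$ is $d$-palindromic.

If $\ell=n$, then $W=\Phi$, and Lemma~\ref{lem:transitive} gives $G\in\{1,\Phi\}$. So $d=0$ or $e=0$, a contradiction.

If $\ell=2n$, then $(1+z)W=1+z^{2n}=(1+z^n)^2$, so $W=(1+z)\Phi^2$, and Lemma~\ref{lem:transitive} gives $G=(1+z)^i\Phi^m$ with $i\le1$ and $m\le2$. Since $d\le1$ for $m=0$ and $e\le1$ for $m=2$, we have $m=1$. By symmetry we may assume
\[
G=\Phi,\qquad H=(1+z)\Phi=1+z^n,\qquad d=n-1,\qquad e=n .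
\]
We compute $S_{00}$ as the intersection of $\operatorname{supp}(pG)=S_{00}\cup S_{01}$ and $\operatorname{supp}(qH)=S_{00}\cup S_{10}$, and show that each of these two sets consists of a subset of $\{0,\dots,n-1\}$ and its translate by $n$. For $q$ this is direct: $qH=(1+z^n)q$ with $\deg q=d-\nu\le n-2$. As to $p$, we have $p_0=p_n=0$, and since $n$ is odd the coefficients $p_1,\dots,p_{n-1}$ come in pairs $p_i=p_{n-i}$ with $i\ne n-i$. So $p(1)=0$, and $p=(1+z)\widehat p$ with $\deg\widehat p\le n-2$. Hence $pG=(1+z^n)\widehat p$.

Let $\kappa$ be the coefficientwise product of $\widehat p$ and $q$. As $\widehat p$ and $q$ have degree less than $n$, the intersection of the two supports is the support of $(1+z^n)\kappa$. Since $S_{00}=\operatorname{supp}(pq)$, and a polynomial over $\mathbb F_2$ is determined by its support, we conclude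
\[
pq=(1+z^n)\kappa .
\]
So $\Phi$ divides $pq$. An irreducible factor of $\Phi$ divides $p$ or $q$, and these are palindromic, so by Lemma~\ref{lem:transitive} $\Phi$ divides $p$ or $q$. But $q\ne0$ has degree at most $n-2<\deg\Phi$. And $p=z^\mu p'$ with $p'\ne0$ and $\deg p'=n-2\mu\le n-2$; if $\Phi$ divides $p$, it divides $p'$, which is impossible. This contradiction shows $N_{2n}=0$.
\end{proof}

\begin{proof}[The lengths covered by neither part of Theorem~\ref{thm:lengths}]
Let $\ell$ not be of the form $uk$ with $u,k\ge3$. If $\ell$ is odd, then $\ell=1$ or $\ell$ is prime. Let $\ell=2m$. If $m=xy$ with $x\ge y\ge2$, then $\ell=(2y)x$ with $2y\ge4$, so $x=2$ and $\ell=8$. Otherwise $m=1$ or $m$ is prime, and $\ell$ is $2$, $4$ or twice an odd prime. So apart from $1,2,4,8$ only $n$ and $2n$ with $n$ an odd prime remain. None of these is of the form $uk$ with $u,k\ge3$, and part (ii) covers exactly those with $\langle-1,2\rangle=(\mathbb Z/n)^\times$.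
\end{proof}

\section{What is not settled}

For $3\mid\ell$ and $\ell\ge9$ the results give
\[
2^{\ell/3+1}-2^{\ell/6+2}\le N_\ell\le2^{3\ell/4+O(\ell/\log\ell)},
\]
and the optimal exponential rate is not determined here. We also do not decide whether $N_\ell=0$ for $\ell=n$ and $\ell=2n$ when $n$ is an odd prime with $\langle-1,2\rangle\ne(\mathbb Z/n)^\times$. In that case the conclusion of Lemma~\ref{lem:transitive} fails: for a primitive $n$-th root of unity $\zeta$, the product of $z-\zeta^k$ over $k\in\langle-1,2\rangle$ is a palindromic proper factor of $\Phi$ over $\mathbb F_2$. So (M1) leaves more choices of $G$ than in the proof above.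

\begin{thebibliography}{9}
\bibitem{KRW} Daniel J. Katz, Adeebur Rahman, and Michael J Ward, \emph{Sequences with identical autocorrelation functions}, arXiv:2308.07467 (2023).
\end{thebibliography}

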